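\title{The Chomsky hierarchy for languages covering the nontrivial elements of a group}

\begin{abstract}
For a class $\mathcal C$ of formal languages, a finitely generated group is called epi$\mathcal C$ if some language in $\mathcal C$ over a finite generating set evaluates exactly onto the set of nontrivial elements. We determine which inclusions of the Chomsky hierarchy remain strict for these classes of groups:
$\mathrm{epiRegular}\subsetneq\mathrm{epiCF}\subsetneq\mathrm{epiCS}=\mathrm{epiRE}$.
The equality comes from padding words with the identity. The middle separation is given by an infinite finitely generated $p$-group, built by diagonalizing against all context-free languages and kept infinite by the Golod--Shafarevich inequality. The lowest separation follows because a direct factor $F_2$ moves a group one step down the hierarchy.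
\end{abstract}

\section{Introduction}

Let $G$ be a group and let $X\subseteq G$ be a finite set that generates $G$ as a monoid. Write $X^*$ for the set of words over $X$, $X^+$ for the set of nonempty words, $\varepsilon$ for the empty word, and $\mathrm{ev}\colon X^*\to G$ for the evaluation map. A language $L\subseteq X^+$ is a \emph{witness for $G$ over $X$} if
\[
\mathrm{ev}(L)=G\setminus\{1\}.
\]
Thus a witness has two duties: it contains no word representing $1$, and it contains at least one word representing each $g\ne 1$. For a class $\mathcal C$ of languages, $G$ is \emph{epi$\mathcal C$} if it has a witness in $\mathcal C$ over some finite monoid generating set, and epi$\mathcal C$ also denotes the class of such groups. We are concerned with the four classes of the Chomsky hierarchy, namely the regular, context-free, context-sensitive and recursively enumerable languages,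
\[
\mathrm{Regular}\subsetneq \mathrm{CF}\subsetneq \mathrm{CS}\subsetneq \mathrm{RE}.
\]
For these classes the choice of generating set does not matter (Lemma~\ref{lem:gens}), and
$\mathrm{epiRegular}\subseteq\mathrm{epiCF}\subseteq\mathrm{epiCS}\subseteq\mathrm{epiRE}$.

The largest witness over $X$ is the set of all words that do not represent $1$. It is usually complicated: if $G$ is infinite it is not regular, since words $u,v$ representing different elements are told apart by appending a word for $\mathrm{ev}(u)^{-1}$, so that an automaton would need infinitely many states. The definition lets us pass to any sublanguage with the same image, and so it measures how simple a device can list the nontrivial elements, with repetitions allowed, without ever listing the identity. This is a much weaker demand. A finite group has the finite witness $G\setminus\{1\}$ over $X=G$. The group $\mathbb Z=\langle a\rangle$ has the regular witness $a^+\cup(a^{-1})^+$, and a free group of finite rank has the regular witness consisting of the nonempty reduced words. If $L_G\subseteq X^+$ and $L_H\subseteq Y^+$ are regular witnesses for $G$ and $H$, then $L_GY^*\cup X^*L_H$ is a regular witness for $G\times H$.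

Al Kohli, Bleak and Elliott \cite{AKBE} pose the following question.

\medskip
\noindent\emph{Let $\mathcal C_1\subsetneq\mathcal C_2$ be two classes of the Chomsky hierarchy. Is there a group that is epi$\mathcal C_2$ but not epi$\mathcal C_1$?}
\medskip

Two opposite guesses suggest themselves. The language classes are strictly nested, so one may expect the same of the group classes. On the other hand, a group has a great many witnesses, and to show that it is not epi$\mathcal C_1$ one has to rule out all of them; the examples above suggest that a simple witness can often be found. Each guess is right in part.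

\begin{theorem}\label{thm:main}
We have
\[
\mathrm{epiRegular}\subsetneq \mathrm{epiCF}\subsetneq \mathrm{epiCS}=\mathrm{epiRE}.
\]
Thus the answer is no for the pair $(\mathrm{CS},\mathrm{RE})$ and yes for the other five pairs.
\end{theorem}

The theorem is a consequence of three results, one for each step of the chain. The first says that the hierarchy collapses well below CS. Here LOGSPACE is the class of languages decided by a deterministic Turing machine in logarithmic space.

\begin{theorem}\label{thm:collapse}
Every epiRE group is epi$\mathcal D$ for every class of languages $\mathcal D\supseteq\mathrm{LOGSPACE}$. Hence $\mathrm{epi}\mathcal D=\mathrm{epiRE}$ whenever $\mathrm{LOGSPACE}\subseteq\mathcal D\subseteq\mathrm{RE}$, and in particular $\mathrm{epiCS}=\mathrm{epiRE}$.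
\end{theorem}

A \emph{$p$-group} is a group, finite or infinite, in which every element has order a power of $p$.

\begin{theorem}\label{thm:torsion}
For every prime $p$ there is an infinite $2$-generated residually finite $p$-group with decidable word problem that is epiRE, hence epiCS, but not epiCF.
\end{theorem}

The third result concerns the free group $F_2$ of rank two. Linear languages, recalled in Section~\ref{sec:prelim}, lie between the regular and the context-free ones.

\begin{theorem}\label{thm:products}
For every finitely generated group $G$:
\begin{enumerate}
\item[(1)] $G\times F_2$ is epiCF $\iff$ $G\times F_2$ is epiLinear $\iff$ $G$ is epiRE;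
\item[(2)] $G\times F_2$ is epiRegular $\iff$ $G$ is epiCF;
\item[(3)] $G\times F_2\times F_2$ is epiRegular $\iff$ $G$ is epiRE.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The equality is Theorem~\ref{thm:collapse}. Let $G$ be as in Theorem~\ref{thm:torsion}. Then $G$ is epiCS and epiRE but neither epiCF nor epiRegular, which settles the four pairs with $\mathcal C_1\in\{\mathrm{Regular},\mathrm{CF}\}$ and $\mathcal C_2\in\{\mathrm{CS},\mathrm{RE}\}$. Since $G$ is epiRE, the group $G\times F_2$ is epiCF by Theorem~\ref{thm:products}(1); since $G$ is not epiCF, the group $G\times F_2$ is not epiRegular by Theorem~\ref{thm:products}(2). This settles the pair $(\mathrm{Regular},\mathrm{CF})$.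
\end{proof}

Theorems~\ref{thm:collapse}, \ref{thm:torsion} and \ref{thm:products} are proved in Sections~\ref{sec:padding}, \ref{sec:diag} and \ref{sec:products}, which can be read independently of one another. The proof above uses only two implications of Theorem~\ref{thm:products}, and these are proved from the textbook facts of Section~\ref{sec:prelim}. A deeper theorem on context-free languages is quoted only for the implication ``$\Leftarrow$'' in (2), and through it in (3).

\section{Languages and change of generators}\label{sec:prelim}

A \emph{grammar} consists of a finite set $V$ of nonterminals, a finite set $X$ of terminals disjoint from $V$, a start symbol $\sigma\in V$, and a finite set $\Pi$ of productions $\ell\to r$, where $\ell,r\in(V\cup X)^*$ and $\ell$ contains a nonterminal. We write $\alpha\ell\beta\Rightarrow\alpha r\beta$ for one application of a production and $\Rightarrow^*$ for a finite sequence of applications. The grammar generates the language $\{w\in X^*:\sigma\Rightarrow^*w\}$. The languages generated by arbitrary grammars form the class RE. A language $L\subseteq X^+$ is in CS if it has a grammar with $|\ell|\le|r|$ in every production. A grammar is \emph{context-free} if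 every $\ell$ is a single nonterminal, and \emph{linear} if in addition every $r$ contains at most one nonterminal. Regular languages are those accepted by finite automata, and $\mathrm{Regular}\subseteq\mathrm{Linear}\subseteq\mathrm{CF}$. A \emph{homomorphism} is a monoid homomorphism $h\colon Y^*\to X^*$; it is \emph{$\varepsilon$-free} if $h(y)\neq\varepsilon$ for every $y\in Y$. We use the following standard facts.

\begin{enumerate}
\item[(F1)] Regular, Linear, CF and RE are closed under union and under images by homomorphisms. CS is closed under images by $\varepsilon$-free homomorphisms.
\item[(F2)] From a context-free grammar and a finite automaton one can compute a context-free grammar for the intersection of their languages. Emptiness and membership are decidable for context-free grammars.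
\item[(F3)] RE is the class of languages accepted by deterministic Turing machines, and it is closed under intersection.
\item[(F4)] (Kuroda) A language $L\subseteq X^+$ is in CS if and only if it is accepted by a nondeterministic Turing machine in linear space: $\mathrm{CS}=\mathrm{NSPACE}(n)$.
\end{enumerate}
A language is in LOGSPACE if it is decided by a deterministic Turing machine with a read-only input tape that uses $O(1+\log n)$ work tape cells on inputs of length $n$. Such a machine works in linear space, so by (F4) every LOGSPACE language of nonempty words is in CS.

\begin{lemma}\label{lem:gens}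
Let $\mathcal C$ be a class of languages closed under images by $\varepsilon$-free homomorphisms. If $G$ is epi$\mathcal C$, then $G$ has a witness in $\mathcal C$ over every finite monoid generating set $X$.
\end{lemma}

\begin{proof}
Let $L\subseteq Y^+$ be a witness in $\mathcal C$. If $G$ is trivial, then $L=\emptyset$, which is a witness over every $X$. Otherwise $X\neq\emptyset$, and every element of $G$ is represented by a nonempty word over $X$: this is automatic for $g\ne1$, and $1$ is represented by $xu$, where $x\in X$ and $u$ represents $x^{-1}$. Choose such a word $h(y)$ for each $y\in Y$. Then $h$ is an $\varepsilon$-free homomorphism that preserves evaluation, so $h(L)\subseteq X^+$ is a witness in $\mathcal C$.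
\end{proof}

By (F1) the lemma applies to Regular, Linear, CF, CS and RE.

\section{Padding with the identity}\label{sec:padding}

What separates CS from RE is the amount of space available relative to the length of the input. A witness, however, is judged only by its image in $G$, and the length of a word can be raised at will without changing the image: append copies of a letter $e$ that represents $1$. If $w$ is accepted by a machine in $t$ steps, then the longer word $we^t$ carries enough room to replay the computation in linear space. Appending $2^t$ copies makes the computation logarithmic in the length.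

\begin{proof}[Proof of Theorem~\ref{thm:collapse}]
Let $L\subseteq X^+$ be an RE witness for $G$, accepted by a deterministic Turing machine $T$ with a read-only input tape and one work tape. Let $e=1_G$ and $Y=X\cup\{e\}$, a finite generating subset of $G$. Put
\[
L'=\{\,we^k : w\in X^+,\ k\ge0,\ T\text{ accepts } w \text{ in at most } \log_2(k+1)\text{ steps}\,\}\subseteq Y^+ .
\]

Every word $we^k\in L'$ has $w\in L$ and $\mathrm{ev}(we^k)=\mathrm{ev}(w)$, so $\mathrm{ev}(L')\subseteq\mathrm{ev}(L)$. If $w\in L$ is accepted in $t$ steps, then $we^{2^t}\in L'$, because $t\le\log_2(2^t+1)$. Hence $\mathrm{ev}(L')=\mathrm{ev}(L)=G\setminus\{1\}$.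

It remains to decide $L'$ in logarithmic space. On input $v$, run through $m=1,\dots,|v|$ and test whether the prefix $w$ of length $m$ lies in $X^+$ and the remaining $k=|v|-m$ letters all equal $e$. (Several $m$ can pass this test when $e\in X$.) For each $m$ that passes, simulate $T$ on $w$ for $\lfloor\log_2(k+1)\rfloor$ steps, and accept $v$ if some simulation accepts. The simulation stores the numbers $m$ and $k$, a step counter and the position of the input head of $T$, each in binary with $O(1+\log|v|)$ digits; it stores the state of $T$; and it stores the visited part of the work tape of $T$, which has at most $\lfloor\log_2(k+1)\rfloor+1$ cells. The letters of $w$ are read from the input tape, and comparing the head position with $m$ detects the end of $w$. So $L'\in\mathrm{LOGSPACE}$.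

Thus $G$ is epi$\mathcal D$ for every $\mathcal D\supseteq\mathrm{LOGSPACE}$, and $L'$ is context-sensitive by (F4). The reverse inclusion $\mathrm{epi}\mathcal D\subseteq\mathrm{epiRE}$ for $\mathcal D\subseteq\mathrm{RE}$ holds by definition.
\end{proof}

\begin{remark}
Padding gains nothing lower in the hierarchy. If $L'$ is a regular or context-free witness over $X\cup\{e\}$, then deleting the letter $e$ is a homomorphism, so by (F1) it yields a witness in the same class that does not use $e$.
\end{remark}

\section{A group with no context-free witness}\label{sec:diag}

Throughout this section $p$ is a prime, $F$ is the free group on $a,b$, and $X=\{a,a^{-1},b,b^{-1}\}$. We say that a word $w\in X^*$ \emph{lies in} a subgroup $U\le F$, and write $w\in U$, if the element of $F$ that it represents does. For a quotient $G$ of $F$ we write $\mathrm{ev}_G\colon X^*\to G$ for the evaluation map.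

\subsection{The dichotomy}

It is hard to rule out all context-free witnesses of a given group, so we build the group to defeat them, one language at a time. Let $L\subseteq X^+$, let $U$ be a normal subgroup of finite index in $F$, and suppose that the final group $G=F/N$ will have $N\le U$. There are two cases.
\begin{itemize}
\item No word of $L$ lies in $U$. Then $\mathrm{ev}_G(L)$ misses $U/N$, a subgroup of finite index, which contains nontrivial elements as soon as $G$ is infinite. So $L$ fails its second duty.
\item Some word $w\in L$ lies in $U$. Then we impose the relation $w=1$, which is compatible with $N\le U$, and $L$ fails its first duty.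
\end{itemize}
For example, let $U$ be the kernel of the map $F\to\mathbb Z/p\times\mathbb Z/p$ that records the exponent sums of $a$ and $b$ modulo $p$. The regular language of words in which $a$ has exponent sum $1$ modulo $p$ falls under the first case. The language $a^+$ falls under the second case, with $w=a^p$.

The second example is the source of the main difficulty. For every word $u$, the regular language $u^+=\{u,u^2,\dots\}$ meets every subgroup of finite index, so the strategy always imposes a relation $u^m=1$ and produces a torsion group. In rank one the relation $a^m=1$ already makes the quotient finite, and the first case breaks down. In rank two we must show that infinitely many relations, over which we have little control, leave the group infinite. Our only freedom is the choice of $U$: the smaller $U$ is, the deeper the relation $w$ lies. The next two subsections make ``deep'' precise and show that a sequence of increasingly deep relations leaves an infinite quotient.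

The second difficulty is that $G$ has to be epiRE. For this the case distinction must be decidable. The words lying in $U$ form a regular language, so the property of context-free languages that matters is (F2). We isolate it as a hypothesis on a sequence $L_1,L_2,\dots\subseteq X^+$.
\begin{enumerate}
\item[(H)] There is an algorithm which, given $i$ and a finite automaton over $X$ with language $R$, decides whether $L_i\cap R=\emptyset$ and, if not, outputs a word of $L_i\cap R$.
\end{enumerate}

\begin{theorem}\label{thm:diag}
Let $L_1,L_2,\dots\subseteq X^+$ satisfy \textup{(H)}. Then there is a normal subgroup $N$ of $F$ such that $G=F/N$ has the following properties.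
\begin{enumerate}
\item[(a)] $G$ is infinite and residually a finite $p$-group, and the four letters of $X$ represent distinct elements of $G$.
\item[(b)] The language $\{w\in X^+: w\notin N\}$ is RE.
\item[(c)] $\mathrm{ev}_G(L_i)\ne G\setminus\{1\}$ for every $i$.
\item[(d)] If from each $u\in X^+$ one can compute an index $i$ with $L_i=\{u\}$, then $G$ has decidable word problem.
\item[(e)] If for each $u\in X^+$ the language $u^+$ occurs among the $L_i$, then $G$ is a $p$-group.
\end{enumerate}
\end{theorem}

Here ``residually a finite $p$-group'' means that every nontrivial element has nontrivial image in some quotient that is a finite $p$-group.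

\subsection{Depth in the free group}

Let $A=\mathbb F_p\langle\langle x,y\rangle\rangle$ be the algebra of formal power series in two noncommuting variables: its elements are arbitrary sums $\sum_m\lambda_m m$ over the monomials $m\in\{x,y\}^*$ with $\lambda_m\in\mathbb F_p$. For $n\ge 1$ let $M^n$ be the set of series in which only monomials of degree at least $n$ occur; put $M=M^1$, and $M^n=A$ for $n\le 0$. Each $M^n$ is a two-sided ideal, $M^mM^n\subseteq M^{m+n}$ for all integers $m,n$ with $n\ge0$, and $A/M^n$ is spanned by the monomials of degree less than $n$, so it is finite.

The set $1+M$ is a group under multiplication, since $1-f$ has the inverse $1+f+f^2+\cdots$ for $f\in M$. Let $\mu\colon F\to 1+M$ be the homomorphism with $\mu(a)=1+x$, $\mu(b)=1+y$, and for $n\geq1$ put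
\[
D_n=\{g\in F:\mu(g)-1\in M^n\}.
\]
This is the kernel of the map from $F$ to the group $1+M/M^n$ of units of $A/M^n$ with constant term $1$. That group has $|M/M^n|$ elements, a power of $p$. So $D_1\ge D_2\ge\cdots$ is a chain of normal subgroups of $p$-power index in $F$, and we think of the elements of $D_n$ as having depth at least $n$.

\begin{example}\label{ex:depth}
Modulo $M^2$ we have $\mu(a^{\pm1})\equiv1\pm x$ and $\mu(b^{\pm1})\equiv1\pm y$, so $\mu(g)\equiv1+ix+jy$, where $i,j$ are the exponent sums of $a,b$ in $g$. Hence $D_2$ is the subgroup $U$ of the example above. In characteristic $p$ we have $\mu(a^{p^k})=1+x^{p^k}$, so $a^{p^k}$ has depth exactly $p^k$. Modulo $M^3$ the letters of $X$ have the images $1+x$, $1-x+x^2$, $1+y$, $1-y+y^2$, which are distinct for every $p$.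
\end{example}

\subsection{The Golod--Shafarevich inequality}

A relation $v\in D_n$ in the group corresponds to the relation $\mu(v)-1\in M^n$ in the algebra, where sizes can be measured by dimension.

\begin{lemma}\label{lem:GS}
Let $I$ be a set of indices, and for $j\in I$ let $n_j\ge1$ and $f_j\in M^{n_j}$. Assume that for each $n$ only finitely many $j$ have $n_j<n$. Let $J=\sum_{j\in I}Af_jA$ be the two-sided ideal generated by the $f_j$, and let $a_n=\dim_{\mathbb F_p}A/(J+M^n)$, so that $a_n=0$ for $n\le0$. Then for all $n\ge 1$
\begin{equation}\label{eq:GS}
a_n\ \ge\ 1+2a_{n-1}-\sum_{j\in I}a_{n-n_j}.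
\end{equation}
If moreover $\sum_{j\in I}t^{n_j}<2t-1$ for some $t\in(0,1)$, then the nondecreasing sequence $(a_n)$ is unbounded.
\end{lemma}

With no relations, $a_n=2^n-1$ counts the monomials of degree less than $n$, and \eqref{eq:GS} is the equality $a_n=1+2a_{n-1}$: a monomial is $1$ or ends in $x$ or in $y$. With the single relation $f=xy-yx$, the quotient $A/(J+M^n)$ is the commutative polynomial ring truncated at degree $n$, so $a_n=n(n+1)/2$, and again $a_n=1+2a_{n-1}-a_{n-2}$. The proof follows the same pattern: split by the last letter, and bound the loss caused by each relation.

\begin{proof}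
Sorting monomials by their last letter shows that
\[
\psi\colon A\oplus A\to M,\qquad (u,u')\mapsto ux+u'y,
\]
is an isomorphism of left $A$-modules with $\psi(M^{n-1}\oplus M^{n-1})=M^n$ for all $n\ge1$. To transport $J$ along $\psi$ we need to describe it as a left module. Every $\beta\in A$ can be written as $\beta=\beta_0+\beta_1x+\beta_2y$ with $\beta_0\in\mathbb F_p$ and $\beta_1,\beta_2\in A$, and then
\[
\alpha f_j\beta=\beta_0\alpha f_j+(\alpha f_j\beta_1)x+(\alpha f_j\beta_2)y .
\]
Therefore $J=\sum_jAf_j+Jx+Jy$, and adding $M^n=M^{n-1}x+M^{n-1}y$ gives
\[
J+M^n=\sum_j Af_j+(J+M^{n-1})x+(J+M^{n-1})y .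
\]
Fix $n\geq1$, let $B=A/(J+M^{n-1})$, of dimension $a_{n-1}$, and let $\tilde f_j=\psi^{-1}(f_j)\in M^{n_j-1}\oplus M^{n_j-1}$. Applying $\psi^{-1}$ to the last display, we get
\[
M/(J+M^n)\ \cong\ (B\oplus B)\Big/\sum_j\theta_j(A),
\]
where $\theta_j\colon A\to B\oplus B$ sends $u$ to the class of $u\tilde f_j$. The map $\theta_j$ kills $J$, because $J$ is a right ideal. It kills $M^{n-n_j}$, because $M^{n-n_j}M^{n_j-1}\subseteq M^{n-1}$. So $\theta_j$ factors through $A/(J+M^{n-n_j})$, and $\dim\theta_j(A)\le a_{n-n_j}$; this bound is $0$ for all $j$ with $n_j\ge n$, so the sum in \eqref{eq:GS} is finite. Hence $\dim M/(J+M^n)\ge2a_{n-1}-\sum_ja_{n-n_j}$. Since $J+M^n\subseteq M$ and $\dim A/M=1$, we have $a_n=1+\dim M/(J+M^n)$, and \eqref{eq:GS} follows.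

The sequence $(a_n)$ is nondecreasing because $M^{n+1}\subseteq M^n$. Let $t\in(0,1)$ satisfy $s:=\sum_jt^{n_j}<2t-1$, and suppose that $(a_n)$ is bounded. Then $f=\sum_{n\ge1}a_nt^n$ converges. Multiply \eqref{eq:GS} by $t^n$ and sum over $n\ge1$. As $a_n=0$ for $n\le0$, we have $\sum_na_{n-1}t^n=tf$ and $\sum_n\sum_ja_{n-n_j}t^n=sf$, so
\[
f\cdot(1-2t+s)\ \ge\ \frac{t}{1-t}\ >\ 0 .
\]
But $f\ge0$ and $1-2t+s<0$, a contradiction.
\end{proof}

We shall impose at most one relation at stage $i$, of depth at least
\[
n_i=i+7\qquad(i\ge1).
\]
The shift by $7$ is chosen to satisfy the condition of Lemma~\ref{lem:GS} at $t=\frac34$: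
\begin{equation}\label{eq:budget}
\sum_{i\ge1}\Bigl(\frac34\Bigr)^{i+7}=4\Bigl(\frac34\Bigr)^8=\frac{26244}{65536}<\frac12=2\cdot\frac34-1 .
\end{equation}

\subsection{The construction}

\begin{proof}[Proof of Theorem~\ref{thm:diag}]
We define recursively a set $I\subseteq\{1,2,\dots\}$ and words $w_i\in L_i$ for $i\in I$. At stage $i\ge1$, let $R_i$ be the normal closure in $F$ of the words $w_j$ with $j\in I$, $j<i$, and let
\[
U_i=D_{n_i}R_i .
\]
This is a normal subgroup containing $D_{n_i}$, so its index is a power of $p$. It must contain $R_i$, because it has to contain the final subgroup $N$. If no word of $L_i$ lies in $U_i$, put $i\notin I$. Otherwise put $i\in I$ and let $w_i$ be a word of $L_i$ lying in $U_i$; the choice is fixed in the proof of (b). Finally let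
\[
N=\bigcap_{i\ge1}U_i,\qquad G=F/N .
\]

The subgroups $U_i$ decrease: $D_{n_{i+1}}\le D_{n_i}\le U_i$, and $R_{i+1}$ is the normal closure of $R_i$ and, if $i\in I$, of $w_i$, all of which lie in the normal subgroup $U_i$. Moreover
\begin{equation}\label{eq:killed}
w_i\in N\quad\text{for every } i\in I,
\end{equation}
since $w_i\in U_i\le U_k$ for $k\le i$ and $w_i\in R_k\le U_k$ for $k>i$.

\medskip\noindent\emph{Proof of \textup{(a)}.} If $g\notin N$, then $g\notin U_i$ for some $i$, and $gN$ has nontrivial image in the finite $p$-group $F/U_i$. So $G$ is residually a finite $p$-group. Since $R_1=1$, we have $N\le U_1=D_8\le D_3$, and the letters of $X$ are distinct in $G$ by Example~\ref{ex:depth}.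

To prove that $G$ is infinite we want to apply Lemma~\ref{lem:GS}, but the word $w_i$ lies only in $D_{n_i}R_i$ and need not be deep. (If $p=2$ and $L_i=\{a^8\}$ for all $i$, then $w_i=a^8$ has depth $8$ at every stage.) It is deep modulo the earlier relations, and this is enough. For $i\in I$ write the element represented by $w_i$ as $v_ir_i$ with $v_i\in D_{n_i}$ and $r_i\in R_i$. The normal closure of $R_i\cup\{w_i\}$ equals that of $R_i\cup\{v_i\}$, so by induction $R_i$ is the normal closure of the $v_j$ with $j\in I$, $j<i$.

Let $f_j=\mu(v_j)-1\in M^{n_j}$ for $j\in I$, and let $J$ and $a_n$ be as in Lemma~\ref{lem:GS}. By \eqref{eq:budget} the sequence $(a_n)$ is unbounded. Fix $i$ and let $\rho_i$ be the composite of $\mu$ with the map to the group of units of $A/(J+M^{n_i})$. Then $\rho_i$ kills $D_{n_i}$, by the definition of $D_{n_i}$, and it kills every $v_j$, since $\mu(v_j)-1\in J$. So $\rho_i$ kills $U_i$. The linear span of the group $\rho_i(F)$ is a subalgebra that contains $1$ and the images of $x=\mu(a)-1$ and $y=\mu(b)-1$. The algebra $A/(J+M^{n_i})$ is spanned by monomials, so the span is the whole algebra, and a spanning set has at least $a_{n_i}$ elements. Therefore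
\[
|G|\ \ge\ |F:U_i|\ \ge\ |\rho_i(F)|\ \ge\ a_{n_i}.
\]
As $(a_n)$ is nondecreasing and unbounded and $n_i\to\infty$, the group $G$ is infinite.

\medskip\noindent\emph{Proof of \textup{(b)}.} We show that stage $i$ can be carried out by an algorithm, given the outcome of the earlier stages. The ring $A/M^{n_i}$ is finite and explicit: its elements are the polynomials of degree less than $n_i$, multiplied with truncation, and $\mu(a^{-1})$ is the truncation of $1-x+x^2-\cdots$. So we can list the subgroup $Q\cong F/D_{n_i}$ generated by the images of the letters of $X$, the normal closure $P$ in $Q$ of the images of the $w_j$ with $j\in I$, $j<i$, and the quotient $Q/P\cong F/U_i$. The Cayley graph of $Q/P$ with respect to $X$, with the identity as initial and unique final state, is a finite automaton that accepts exactly the words lying in $U_i$. Feed $i$ and this automaton to the algorithm of (H). It decides whether $i\in I$, and in that case we define $w_i$ to be its output. By recursion, ``$w\in U_i$'' is decidable uniformly in $w$ and $i$. Hence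
\[
\{w\in X^+:w\notin N\}=\{w\in X^+:w\notin U_i\text{ for some }i\}
\]
is accepted by the machine that tests $i=1,2,\dots$ in turn, and it is RE by (F3).

\medskip\noindent\emph{Proof of \textup{(c)}.} If $i\in I$, then $w_i\in L_i$ and $\mathrm{ev}_G(w_i)=1$ by \eqref{eq:killed}. If $i\notin I$, then no word of $L_i$ lies in $U_i$, and $N\le U_i$, so $\mathrm{ev}_G(L_i)$ is disjoint from $U_i/N$. This subgroup has finite index in the infinite group $G$, so it contains an element $g\neq1$, and $g\notin\mathrm{ev}_G(L_i)$.

\medskip\noindent\emph{Proof of \textup{(d)}.} Let $L_i=\{u\}$. If $u\in U_i$, then $i\in I$ and $w_i=u$, so $u\in N$ by \eqref{eq:killed}. If $u\notin U_i$, then $u\notin N$. Thus $u\in N$ if and only if $u\in U_i$, which is decidable once $i$ is computed from $u$.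

\medskip\noindent\emph{Proof of \textup{(e)}.} Every element of $G$ is represented by some $u\in X^+$. Let $L_i=u^+$. Since $F/U_i$ is finite, some power of $u$ lies in $U_i$, so $i\in I$ and $w_i=u^{m}$ for some $m\ge1$. By \eqref{eq:killed}, $\mathrm{ev}_G(u)$ has finite order. If this order were not a power of $p$, then some power of $\mathrm{ev}_G(u)$ would have prime order $q\ne p$. Such an element is trivial in every finite $p$-quotient, contrary to (a).
\end{proof}

\begin{remark}\label{rem:H}
Hypothesis (H) is used only in (b) and (d). Without it the construction still gives (a), (c) and (e) for any sequence of languages, but $G$ may fall out of epiRE; this happens if the sequence lists all RE languages in $X^+$. Also, no listing of all context-sensitive languages in $X^+$ satisfies (H), for otherwise (b), (c) and Lemma~\ref{lem:gens} would give a group that is epiRE but not epiCS, against Theorem~\ref{thm:collapse}.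
\end{remark}

\subsection{Context-free and indexed languages}

\begin{corollary}\label{cor:general}
Let $\mathcal D$ be a class of languages closed under images by $\varepsilon$-free homomorphisms, and suppose that the members of $\mathcal D$ contained in $X^+$ can be listed in a sequence satisfying \textup{(H)}. Then for every prime $p$ there is an infinite $2$-generated residually finite $p$-group with decidable word problem that is epiRE and epiCS but neither epi$\mathcal D$ nor epiCF.
\end{corollary}

\begin{proof}
List effectively all context-free grammars with terminal alphabet $X$, and let $K_i$ be the language of the $i$th grammar with the empty word removed. The $K_i$ are exactly the context-free languages in $X^+$. They satisfy (H): given $i$ and an automaton with language $R$, use (F2) to compute a grammar for $K_i\cap R$ (intersect with $R\cap X^+$) and to test it for emptiness, and if it is nonempty test the words of $X^+$ in turn for membership. The language $\{u\}$ has the grammar with the single production $\sigma\to u$, whose index is found by searching the list, and $u^+$ has the grammar $\sigma\to u\sigma$, $\sigma\to u$.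

Interleave the sequence $(K_i)$ with the given list for $\mathcal D$. The result satisfies (H) and the assumptions of (d) and (e) in Theorem~\ref{thm:diag}; let $G$ be the resulting group. By (a) we may regard $X$ as a generating subset of $G$. The language in (b) evaluates onto $G\setminus\{1\}$, so $G$ is epiRE, and epiCS by Theorem~\ref{thm:collapse}. By (c), no language of $\mathcal D$ or CF is a witness over $X$. By Lemma~\ref{lem:gens} there is then no such witness over any finite generating set; this is where closure under $\varepsilon$-free homomorphisms is used.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:torsion}]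
Take $\mathcal D=\mathrm{CF}$, listed as $(K_i)$, in Corollary~\ref{cor:general}.
\end{proof}

The corollary reaches beyond CF. In an \emph{indexed grammar} each nonterminal carries a stack of indices; a production rewrites one nonterminal, may push an index on its stack or pop one, and copies the resulting stack to every nonterminal on the right-hand side. A context-free grammar is an indexed grammar that never uses the stack. Indexed languages are effectively closed under intersection with regular languages and under homomorphisms, and they have decidable emptiness and membership problems \cite{Aho}. These are the properties of context-free grammars used in the first paragraph of the last proof, so the indexed languages in $X^+$, listed by their grammars, satisfy (H).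

\begin{corollary}
For every prime $p$ there is an infinite $2$-generated residually finite $p$-group with decidable word problem that is epiCS but not epi-indexed.
\end{corollary}

\section{Direct products with a free group}\label{sec:products}

Let $G$ be a group with finite monoid generating set $X$, let $F_2$ be free on $c,d$, and let $Z=\{c,c^{-1},d,d^{-1}\}$. Regarded as subsets of $G\times F_2$, the sets $X$ and $Z$ are disjoint, and $X\cup Z$ generates $G\times F_2$. Let $\pi_X$ and $\pi_Z$ be the homomorphisms from $(X\cup Z)^*$ to $X^*$ and $Z^*$ that erase the letters of the other alphabet. Since the two factors commute, a word $v$ represents the pair $(\mathrm{ev}(\pi_X(v)),\mathrm{ev}(\pi_Z(v)))$. Put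
\[
W=\{v\in (X\cup Z)^*:\pi_Z(v)=1\text{ in }F_2\}.
\]
This language is context-free, with grammar $\sigma\to\varepsilon$, $\sigma\to x\sigma$ ($x\in X$), $\sigma\to z\sigma z^{-1}\sigma$ ($z\in Z$): a nonempty word of $W$ begins either with a letter of $X$, or with a letter $z\in Z$ that cancels against a later $z^{-1}$ in the free reduction of $\pi_Z(v)$. Let $\mathrm{Red}$ be the regular language of nonempty reduced words over $Z$.

\subsection{The free factor as a filter}

The elements $(g,f)$ with $f\ne1$ are covered by the regular language $X^*\mathrm{Red}$, whatever $G$ is. Only the elements $(g,1)$ require care. A witness for $G\times F_2$ may therefore produce a word over $X$ together with a certificate written in $Z$, and it need not check the certificate: if the certificate is false, it is nontrivial in $F_2$ and the word is harmless. For $P\subseteq(X\cup Z)^*$ define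
\[
P^\circ=\pi_X(P\cap W)\subseteq X^*,
\]
the language of words whose certificate passes. The operation $P\mapsto P^\circ$ can raise complexity: for letters $x\ne y$ of $X$ and the regular language $P=(xc)^+(yc^{-1})^+$, the word $(xc)^m(yc^{-1})^n$ has $Z$-part $c^{m-n}$ in $F_2$, so $P^\circ=\{x^ny^n:n\ge1\}$.

\begin{lemma}\label{lem:transfer}
Let $P\subseteq(X\cup Z)^*$.
\begin{enumerate}
\item[(i)] If $P$ is a witness for $G\times F_2$, then $P^\circ$ is a witness for $G$.
\item[(ii)] If $P^\circ$ is a witness for $G$, then $P\cup X^*\mathrm{Red}$ is a witness for $G\times F_2$.
\end{enumerate}
\end{lemma}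

\begin{proof}
(i) A word $v\in P\cap W$ represents $(\mathrm{ev}(\pi_X(v)),1)$, which is nontrivial, so $\pi_X(v)\ne1$ in $G$ and in particular $\pi_X(v)\in X^+$. Conversely, if $g\ne1$, then $(g,1)$ is represented by some $v\in P$; this $v$ lies in $W$, and $\pi_X(v)\in P^\circ$ represents $g$.

(ii) Words of $X^*\mathrm{Red}$ and of $P\setminus W$ have nontrivial $F_2$-coordinate. A word $v\in P\cap W$ has $\pi_X(v)\in P^\circ$, hence nontrivial $G$-coordinate. So no word of $P\cup X^*\mathrm{Red}$ represents $1$, and in particular none is empty. Every $(g,f)$ with $f\ne1$ is represented in $X^*\mathrm{Red}$. If $g\ne1$, then $g$ is represented by $\pi_X(v)$ for some $v\in P\cap W$, and $v$ represents $(g,1)$.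
\end{proof}

The lemma removes the group $G$ from the problem. What remains is to find which languages have the form $P^\circ$ for $P$ regular, linear or context-free.

\subsection{Derivations as certificates}

\begin{proposition}\label{prop:linear}
For every RE language $K\subseteq X^+$ there is a linear language $\Lambda\subseteq(X\cup Z)^+$ with $\Lambda^\circ=K$.
\end{proposition}

The natural certificate for $k\in K$ is a derivation $\sigma=\gamma_n\Rightarrow\cdots\Rightarrow\gamma_1\Rightarrow\gamma_0=k$ in a grammar for $K$. A linear grammar writes a word from the outside in, and so it can compare the two sides of the word block by block. But each $\gamma_j$ has to be compared with two neighbors, and a linear grammar gives each block only one partner. We therefore write the derivation twice, as $\gamma_0,\dots,\gamma_n$ on the left and $\delta_0,\dots,\delta_n$ on the right. The linear grammar checks $\delta_0=k$, $\delta_{j+1}\Rightarrow\gamma_j$ and $\gamma_n=\sigma$. The free group checks that the two copies agree; see Figure~\ref{fig:match}.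

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.65cm,y=1cm]
\node (k) at (0,0) {$k$};
\node (c0) at (1,0) {$\varphi(\gamma_0\#)$};
\node (c1) at (2,0) {$\varphi(\gamma_1\#)$};
\node (c2) at (3,0) {$\varphi(\gamma_2\#)$};
\node (d2) at (4,0) {$\bar\varphi(\delta_2\#)$};
\node (d1) at (5,0) {$\bar\varphi(\delta_1\#)$};
\node (d0) at (6,0) {$\bar\varphi(\delta_0\#)$};
\draw (k.north) .. controls +(0.3,1.9) and +(-0.3,1.9) .. (d0.north);
\draw (c0.north) .. controls +(0.3,1.25) and +(-0.3,1.25) .. (d1.north);
\draw (c1.north) .. controls +(0.3,0.65) and +(-0.3,0.65) .. (d2.north);
\draw[dashed] (c0.south) .. controls +(0.3,-1.6) and +(-0.3,-1.6) .. (d0.south);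
\draw[dashed] (c1.south) .. controls +(0.3,-1.0) and +(-0.3,-1.0) .. (d1.south);
\draw[dashed] (c2.south) .. controls +(0.2,-0.45) and +(-0.2,-0.45) .. (d2.south);
\end{tikzpicture}
\caption{A word of $\Lambda$ with $n=2$, cut into blocks. Solid arcs join the blocks that the linear grammar writes together; they enforce $\delta_0=k$, $\delta_1\Rightarrow\gamma_0$ and $\delta_2\Rightarrow\gamma_1$, and the unmatched block is $\gamma_2=\sigma$. Dashed arcs are the equalities $\gamma_j=\delta_j$, which hold exactly when the $Z$-part is trivial in $F_2$. Together they give $\sigma=\delta_2\Rightarrow\delta_1\Rightarrow\delta_0=k$.}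
\label{fig:match}
\end{figure}

\begin{proof}
Let $K$ be generated by a grammar with nonterminals $V$, terminals $X$, start symbol $\sigma$ and productions $\Pi$. Let $\Omega=V\cup X$, let $\#\notin\Omega$ be a new symbol, and number the symbols: $\Omega\cup\{\#\}=\{\omega_1,\dots,\omega_s\}$. Let $\varphi\colon(\Omega\cup\{\#\})^*\to\{c,d\}^*$ be the homomorphism with $\varphi(\omega_j)=c^jd$. It is injective, since a word $\varphi(\eta)$ is decoded by cutting after each $d$. Words over $\{c,d\}$ are reduced, so distinct ones represent distinct elements of $F_2$. Let $\bar\varphi(\eta)\in Z^*$ be the formal inverse of the word $\varphi(\eta)$. Then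
\begin{equation}\label{eq:phi}
\bar\varphi(\eta\eta')=\bar\varphi(\eta')\,\bar\varphi(\eta),\qquad\text{and}\qquad \varphi(\eta)\bar\varphi(\eta')=1\text{ in }F_2\iff \eta=\eta'.
\end{equation}
Let $\Lambda$ be the set of all words
\begin{equation}\label{eq:word}
k\;\varphi(\gamma_0\#\gamma_1\#\cdots\gamma_n\#)\;\bar\varphi(\delta_0\#\delta_1\#\cdots\delta_n\#)
\end{equation}
with $n\ge0$, $k\in X^+$, $\gamma_j,\delta_j\in\Omega^*$, $\delta_0=k$, $\delta_{j+1}\Rightarrow\gamma_j$ for $0\le j<n$, and $\gamma_n=\sigma$.

\medskip\noindent\emph{The language $\Lambda$ is linear.} Consider the linear grammar with nonterminals $S,B_0,B_1,B_2$, start symbol $S$, and the following productions, where $x\in X$, $\omega\in\Omega$ and $(\ell\to r)\in\Pi$: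
\begin{align*}
&S\to xS\,\bar\varphi(x), && S\to xB_0\,\bar\varphi(x\#), && B_0\to\varphi(\sigma\#), && B_0\to B_1,\\
&B_1\to\varphi(\omega)B_1\bar\varphi(\omega), && B_1\to\varphi(r)B_2\,\bar\varphi(\ell), && B_2\to\varphi(\omega)B_2\,\bar\varphi(\omega), && B_2\to\varphi(\#)B_0\,\bar\varphi(\#).
\end{align*}
Every derivation of a terminal word passes through three phases. First, the $S$-productions write $k=x_1\cdots x_m$ on the left and $\bar\varphi(x_m\#)\bar\varphi(x_{m-1})\cdots\bar\varphi(x_1)$ on the right, which by \eqref{eq:phi} gives $S\Rightarrow^*kB_0\,\bar\varphi(k\#)$. Second, there are $n\ge0$ rounds from $B_0$ back to $B_0$, each of the form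
\begin{align*}
B_0\Rightarrow B_1&\Rightarrow^*\varphi(\alpha)B_1\bar\varphi(\alpha)\Rightarrow\varphi(\alpha r)B_2\,\bar\varphi(\alpha\ell)\\
&\Rightarrow^*\varphi(\alpha r\beta)B_2\,\bar\varphi(\alpha\ell\beta)\Rightarrow\varphi(\alpha r\beta\#)B_0\,\bar\varphi(\alpha\ell\beta\#)
\end{align*}
with arbitrary $\alpha,\beta\in\Omega^*$ and $(\ell\to r)\in\Pi$. A round thus writes $\varphi(\gamma\#)$ on the left and $\bar\varphi(\delta\#)$ on the right, for an arbitrary pair with $\delta\Rightarrow\gamma$. Calling the pair of round $j+1$ by the names $\gamma_j,\delta_{j+1}$, and putting $\delta_0=k$, we have after $n$ rounds the form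
\[
k\,\varphi(\gamma_0\#\cdots\gamma_{n-1}\#)\,B_0\,\bar\varphi(\delta_n\#)\cdots\bar\varphi(\delta_0\#),
\]
whose right part is $\bar\varphi(\delta_0\#\cdots\delta_n\#)$ by \eqref{eq:phi}. Third, the production $B_0\to\varphi(\sigma\#)$, the only one without a nonterminal on the right, writes $\gamma_n=\sigma$ and ends the derivation. So the grammar generates exactly $\Lambda$.

\medskip\noindent\emph{We have $\Lambda^\circ=K$.} The $X$-part of the word \eqref{eq:word} is $k$. By \eqref{eq:phi}, its $Z$-part is trivial in $F_2$ if and only if $\gamma_0\#\cdots\gamma_n\#=\delta_0\#\cdots\delta_n\#$, and since $\#\notin\Omega$ this means $\gamma_j=\delta_j$ for all $j$. In that case $\sigma=\delta_n\Rightarrow\delta_{n-1}\Rightarrow\cdots\Rightarrow\delta_0=k$, so $k\in K$. Conversely, if $k\in K$, take a derivation $\sigma=\gamma_n\Rightarrow\cdots\Rightarrow\gamma_0=k$ and put $\delta_j=\gamma_j$; the word \eqref{eq:word} then lies in $\Lambda\cap W$ and has $X$-part $k$.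
\end{proof}

\begin{example}
Let $X=\{x,y\}$ and let $K=x^+$ be given by $\sigma\to x\sigma$, $\sigma\to x$. The derivation $\sigma\Rightarrow x\sigma\Rightarrow xx$ gives the word $xx\,\varphi(xx\#x\sigma\#\sigma\#)\,\bar\varphi(xx\#x\sigma\#\sigma\#)$ of $\Lambda$, whose $Z$-part cancels completely. The language $\Lambda$ also contains $y\,\varphi(x\#\sigma\#)\,\bar\varphi(y\#\sigma\#)$, with $n=1$, $\delta_0=y$, $\delta_1=\sigma\Rightarrow x=\gamma_0$. Its $X$-part $y$ is not in $K$, but $\gamma_0\neq\delta_0$, and its $Z$-part equals $\varphi(x)\bar\varphi(y)\ne1$ in $F_2$.
\end{example}

\subsection{Proof of Theorem~\ref{thm:products}}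

One further fact is needed, for the implication ``$\Leftarrow$'' in (2). An \emph{$F_2$-automaton} over $X$ is a finite directed graph with an initial vertex, a set of final vertices, and edges labeled by pairs in $(X\cup\{\varepsilon\})\times F_2$; it accepts $w\in X^*$ if some path from the initial vertex to a final vertex has product of labels $(w,1)$. The group acts as a blind memory, inspected only at the end. Every context-free language is accepted by an $F_2$-automaton; this is the theorem of Chomsky and Sch\"utzenberger \cite{CS}, in the form given in \cite{Corson,Kambites}. Replace each edge labeled $(x,f)$ by a path that spells $x$ followed by a word over $Z$ for $f$. The result is an ordinary finite automaton over $X\cup Z$, whose language $P$ has $P^\circ$ equal to the language accepted by the $F_2$-automaton. Hence: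
\begin{enumerate}
\item[(F5)] For every context-free $K\subseteq X^*$ there is a regular $P\subseteq(X\cup Z)^*$ with $P^\circ=K$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:products}]
By Lemma~\ref{lem:gens} we may take all witnesses for $G$ over $X$ and all witnesses for $G\times F_2$ over $X\cup Z$.

(1) Let $G$ be epiRE with witness $K$, and let $\Lambda$ be as in Proposition~\ref{prop:linear}. By Lemma~\ref{lem:transfer}(ii), $\Lambda\cup X^*\mathrm{Red}$ is a witness for $G\times F_2$. It is the union of a linear and a regular language, hence linear by (F1). So $G\times F_2$ is epiLinear, and therefore epiCF. Now let $G\times F_2$ be epiCF with witness $P$. Both $P$ and $W$ are context-free, so $P\cap W$ is RE by (F3), and $P^\circ=\pi_X(P\cap W)$ is RE by (F1). By Lemma~\ref{lem:transfer}(i), $G$ is epiRE.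

(2) Let $P$ be a regular witness for $G\times F_2$. Then $P\cap W$ is context-free by (F2), and so is $P^\circ$ by (F1). By Lemma~\ref{lem:transfer}(i), $G$ is epiCF. Conversely, let $K$ be a context-free witness for $G$ and take $P$ as in (F5). By Lemma~\ref{lem:transfer}(ii), the regular language $P\cup X^*\mathrm{Red}$ is a witness for $G\times F_2$.

(3) By (2), applied to the group $G\times F_2$, the group $G\times F_2\times F_2$ is epiRegular if and only if $G\times F_2$ is epiCF. By (1) this holds if and only if $G$ is epiRE.
\end{proof}

The step from $P$ to $P^\circ$ costs one intersection with the context-free language $W$. For regular $P$ this stays inside CF; for linear $P$ it already reaches all of RE. This is why one factor $F_2$ moves a group from epiRE to epiCF and a second one from epiCF to epiRegular.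

\begin{corollary}
We have $\mathrm{epiRegular}\subsetneq\mathrm{epiLinear}$. Neither epiRegular nor epiCF is closed under passing to direct factors.
\end{corollary}

\begin{proof}
Let $G$ be as in Theorem~\ref{thm:torsion}; it is epiRE but not epiCF. By Theorem~\ref{thm:products}, the group $G\times F_2$ is epiLinear and epiCF but not epiRegular, and $G\times F_2\times F_2$ is epiRegular. So $G\times F_2$ separates epiRegular from epiLinear; it is a direct factor of the epiRegular group $G\times F_2\times F_2$; and it has the direct factor $G$, which is not epiCF.
\end{proof}

\begin{thebibliography}{9}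

\bibitem{Aho}
A. V. Aho, \emph{Indexed grammars}, J. ACM 15 (1968).

\bibitem{AKBE}
Raad Al Kohli, Collin Bleak, Luna Elliott, \emph{On epiC groups over language class C}, arXiv:2501.10259 (2025).

\bibitem{CS}
Chomsky and Sch\"utzenberger (1963).

\bibitem{Corson}
J. M. Corson, IJAC 15 (2005).

\bibitem{Kambites}
M. Kambites, Comm. Algebra 37 (2009).

\end{thebibliography}
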